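# Client's maximum degree in the Waiter–Client game at bias of order $n/\ln n$

## 1. The game, its parameters, and the function $F$

Throughout, $\ln$ is the natural logarithm, and $o(1)$, $O(\cdot)$ refer to $n\to\infty$.

**Definition 1 (the game and its value).** Let $n,q\ge 1$ be integers. Waiter and Client play on the edges of $K_n$. In each round Waiter offers $q+1$ edges that have not been offered before; Client claims one of them and Waiter claims the rest. When fewer than $q+1$ unoffered edges remain, Waiter claims them all and the game ends. The game has perfect information and no chance moves. Waiter wants Client's graph to have a large maximum degree, and Client wants it small. The value $D(n,q)$ is the largest $D$ such that Waiter can force Client's maximum degree to be at least $D$. The game is finite, so if Waiter cannot force degree $D$ then Client can keep his maximum degree below $D$.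

*Example.* Take $n=4$, $q=2$, so there are two rounds of three edges. The six edges of $K_4$ form three pairs of opposite (disjoint) edges. The three edges of the first round cannot be a union of such pairs, because three is odd. So some offered edge $e$ has its opposite edge $e'$ left for the second round. Client takes $e$ and then $e'$, and $D(4,2)=1$. Now take $n=4$, $q=1$, so there are three rounds of two edges. Client ends with three edges on four vertices, the degrees sum to $6>4$, and some degree is at least $2$. Degree $3$ can be avoided: before the last round Client has two edges, at most one further edge completes a three-edge star, and Client takes the other edge of the last offer. So $D(4,1)=2$.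

**Definition 2 (parameters).** Put
$$p=\frac1{q+1},\qquad \lambda=\frac n{q+1},\qquad t_n=\frac{(q+1)\ln n}{n}=\frac{\ln n}{\lambda}.$$
If an offered set contains $k_v$ edges at $v$ and Client picks uniformly at random, then the degree of $v$ grows by one with probability $k_vp$. Since $v$ has $n-1$ edges in total, its expected final degree under random play is at most $(n-1)p<\lambda$. So $\lambda$ is the natural unit for degrees. The identity $\ln n=\lambda t_n$ will be used constantly.

*Example.* If $q=\lfloor tn/\ln n\rfloor$ with $t>0$ fixed, then $q+1$ differs from $tn/\ln n$ by at most $1$, so $t_n=t+O(\frac{\ln n}{n})$, and $\lambda=\ln n/t_n$ is of order $\ln n$.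

**Definition 3 (the functions $F$ and $c$).** For $x>0$ let $F(x)=x\ln x-x+1$. Then $F'(x)=\ln x$ and $F''(x)=1/x>0$, so $F$ is strictly convex with minimum $F(1)=0$ and is positive elsewhere. On $[1,\infty)$ it increases continuously from $0$ to $\infty$, so it is a homeomorphism $[1,\infty)\to[0,\infty)$. For $t>0$ let $c(t)>1$ be the unique solution of
$$c\ln c-c+1=t. \tag{1}$$
Since $F'(c)=\ln c>0$ for $c>1$, the function $c(\cdot)$ is smooth on $(0,\infty)$; also $c(t)\to1$ as $t\to0$. Writing $c=e^{1+w}$ turns (1) into $we^{w}=(t-1)/e$ with $w>-1$, so $c(t)=e^{1+W_0((t-1)/e)}$, where $W_0$ is the principal Lambert function.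

*Example.* $F(e)=1$, so $c(1)=e$. Also $F(e^2)=2e^2-e^2+1=e^2+1$, so $c(e^2+1)=e^2$.

**Recall (Poisson variables).** $\mathrm{Poi}(\lambda)$ takes the value $h$ with probability $e^{-\lambda}\lambda^h/h!$. Moreover $\mathbb E\,x^{\mathrm{Poi}(\lambda)}=e^{(x-1)\lambda}$, and independent Poisson variables add. From $h!\ge\sqrt{2\pi h}\,(h/e)^h$ we get, for integers $h\ge 1$,
$$\frac{e^{-\lambda}\lambda^h}{h!}\le\frac{1}{\sqrt{2\pi h}}\exp\Bigl(-\lambda+h-h\ln\frac h\lambda\Bigr)=\frac{e^{-\lambda F(h/\lambda)}}{\sqrt{2\pi h}} . \tag{2}$$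

*Example.* For $a>1$, Markov's inequality applied to $a^{\mathrm{Poi}(\lambda)}$ gives $P(\mathrm{Poi}(\lambda)\ge a\lambda)\le a^{-a\lambda}e^{(a-1)\lambda}=e^{-\lambda F(a)}$. Among $n$ Poisson variables the expected number exceeding $a\lambda$ is therefore at most $ne^{-\lambda F(a)}=e^{\lambda(t_n-F(a))}$, and this exponent changes sign exactly at $a=c(t_n)$.

**Definition 4 (convex functions on the integers).** A function $g:\mathbb Z_{\ge0}\to[0,\infty)$ is convex if its increments $g(x+1)-g(x)$ are nondecreasing in $x$. Adding up $j$ increments from $x$ on gives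
$$g(x+j)\ge g(x)+j\bigl(g(x+1)-g(x)\bigr)\qquad(x,j\ge0). \tag{3}$$

*Example.* $g(d)=c^d$ with $c>1$, and $g(d)=(d-h)^+=\max(d-h,0)$, are both convex and nondecreasing.

**Definition 5 (tilting).** Let $\xi_i$ be independent $\mathrm{Bernoulli}(p_i)$ variables under $P$, $S=\sum_i\xi_i$, and $c>0$. The tilted law $P'$ is given by
$$\frac{dP'}{dP}=\frac{c^{S}}{\prod_i(1+(c-1)p_i)} .$$
The denominator is $\mathbb E\,c^S$, so this is a probability law. The density is a product over $i$, so under $P'$ the $\xi_i$ are again independent Bernoulli, with parameters $p_i'=\frac{cp_i}{1+(c-1)p_i}$.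

*Example.* For $p_i=\frac14$ and $c=2$ we get $p_i'=\frac{1/2}{5/4}=\frac25$.

**Definition 6 (relative entropy).** For $x,y\in(0,1)$ let $\mathrm{KL}(x\|y)=x\ln\frac xy+(1-x)\ln\frac{1-x}{1-y}$.

*Example.* $\mathrm{KL}(\frac12\|\frac14)=\frac12\ln2+\frac12\ln\frac23=\frac12\ln\frac43$.

We need one standard bound (method of types; Cover–Thomas, *Elements of Information Theory*, 2nd ed., Thm 11.1.4): for integers $0<k<T$ and $y\in(0,1)$,
$$P(\mathrm{Bin}(T,y)=k)\ge\frac1{T+1}\,e^{-T\,\mathrm{KL}(k/T\|y)} . \tag{4}$$
To see this, put $x=k/T$. The ratio $P(\mathrm{Bin}(T,x)=j+1)/P(\mathrm{Bin}(T,x)=j)=\frac{(T-j)x}{(j+1)(1-x)}$ is at least $1$ exactly when $j\le k+x-1$, that is, when $j\le k-1$. So $k$ is the most likely of the $T+1$ values of $\mathrm{Bin}(T,x)$, and $P(\mathrm{Bin}(T,x)=k)\ge\frac1{T+1}$. Finally $P(\mathrm{Bin}(T,y)=k)=P(\mathrm{Bin}(T,x)=k)\,(y/x)^k\bigl(\frac{1-y}{1-x}\bigr)^{T-k}$, and the last two factors multiply to $e^{-T\,\mathrm{KL}(x\|y)}$.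

## 2. The constant $c(t)$: three statements

The problem comes from Michael Krivelevich and Nadav Trumer, "Waiter-Client Maximum Degree Game", arXiv:1807.11109 (2018). It is stated there that for $q=t\frac n{\ln n}$ with $t>0$ constant, Waiter can force maximum degree at least $(1+o(1))\frac n{q+1}$, while Client can keep it at most $C\frac n{q+1}$ with some $C>0$ depending only on $t$. So the right order is $\lambda=\frac n{q+1}$, and we ask: *which constant multiple of $\lambda$ is the value of the game?* The answer is the crossing point $c(t)$ of the Poisson count above.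

**Theorem 1.** If $t_n\to t\in(0,\infty)$ (in particular if $q=\lfloor tn/\ln n\rfloor$), then $D(n,q)=(1+o(1))\,c(t)\,\frac n{q+1}$. Moreover $D(n,q)\le c(t_n)\frac n{q+1}$ for all $n\ge2$, $q\ge1$.

**Theorem 2.** Let $0<t_-<t_+$. There are $K,n_0$ such that for all $n\ge n_0$ and all $q$ with $t_n\in[t_-,t_+]$, writing $c=c(t_n)$,
$$\Bigl|D(n,q)-\Bigl(c\,\frac n{q+1}-\frac{\ln\ln n}{2\ln c}\Bigr)\Bigr|\le K .$$
For $q=\lfloor tn/\ln n\rfloor$ this gives $D=\frac{c(t)}t\ln n-\frac{\ln\ln n}{2\ln c(t)}+O(1)$.

The last sentence follows from the first part: $c(t_n)\frac n{q+1}=\frac{c(t_n)}{t_n}\ln n$, and $t_n=t+O(\frac{\ln n}n)$ with $c(\cdot)$ smooth, so replacing $t_n$ by $t$ changes both terms by $o(1)$.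

**Theorem 3.** If $q=q(n)\ge1$ satisfies $q\le n^{1+o(1)}$, then $D(n,q)=(1+o(1))\,c(t_n)\frac n{q+1}$.

## 3. Stars and binary tournaments

Before any theory, what can Waiter do by hand?

*One vertex.* Waiter fixes a vertex $v$ and offers its edges, $q+1$ at a time. Client must take one each time, so $v$ reaches degree $\lfloor\frac{n-1}{q+1}\rfloor\ge\lambda-2$. This is the constant $1$, and the method stops there: each unit of degree costs $q+1$ edges at $v$, and $v$ has only $n-1$. To beat $\lambda$, a unit of degree at $v$ must cost fewer than $q+1$ edges at $v$. So each offer has to be shared among several vertices, and then Client chooses who gains. If the shared vertices have different degrees, Client can simply raise one of low degree.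

*Pairs of equal degree.* The remedy is to let an offer be shared only by vertices of *equal* current degree. Then Client's choice changes the names but not the multiset of degrees. Take group size $2$, and take a set $A$ of $2^T$ vertices with disjoint boxes: the box of $v\in A$ is its set of edges to $[n]\setminus A$. In each step Waiter pairs up the vertices that have won every time so far, and for each pair offers $q+1$ edges, half from each box up to rounding. One of the two wins. After $j$ steps, $2^{T-j}$ vertices of $A$ have degree $j$, so after $T$ steps one vertex has degree $T$. A vertex pays at most $\lceil\frac{q+1}2\rceil$ edges per step, so $T=\lfloor(1-\delta_n)2\lambda\rfloor$ steps are affordable for a suitable $\delta_n\to0$, provided that $2^T=o(n)$ and that $t_n$ tends to a finite positive limit $t$ (so that $q\to\infty$, $\lambda\to\infty$). Since $2^{2\lambda}=n^{2\ln2/t_n}$, this works whenever $t>2\ln2$, and it yields the constant $2$.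

Theorem 1 says that this is not optimal: $F(3)=3\ln3-2<1.30<1.38<2\ln2$, so $c(t)>3$ for every $t\ge2\ln 2$. Two things are wasteful: the losers are abandoned, and the group size $2$ is small. Section 5 repairs both.

*What happens to the losers.* With $b=2$ and four vertices, Waiter can pair within every degree class, leaving unpaired vertices idle. The degrees go
$$0,0,0,0\to0,0,1,1\to0,1,1,2\to0,1,2,2\to0,1,2,3,$$
and then every class is a singleton and nothing moves. Client's choices have no influence on this sequence. The idle vertices are the price of rounding, and controlling that price is the technical theme of these notes.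

## 4. A Poisson potential for Client

Against a random Client, the degree of each vertex is a sum of indicators with total mean below $\lambda$. Any convex function of such a sum should be dominated by its Poisson counterpart. We make Client's play deterministic with a potential.

**Lemma 1.** Let $g:\mathbb Z_{\ge0}\to[0,\infty)$ be nondecreasing and convex with $\mathbb E\,g(\mathrm{Poi}(\lambda))<\infty$. Client can ensure that his final degrees satisfy $\sum_vg(d_v)\le n\,\mathbb E\,g(\mathrm{Poi}(\lambda))$.

*Proof.*

**Step 1: the potential.** The aim is a quantity that Client can keep from growing. Let $d_v$ be the current Client degree of $v$ and $f_v$ the number of edges at $v$ not yet offered. Put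
$$G(d,f)=\mathbb E\,g(d+\mathrm{Poi}(fp)),\qquad \Psi=\sum_vG(d_v,f_v).$$
So we pretend that the future gain of $v$ will be Poisson with mean $f_vp$. For $g(d)=c^d$ this is explicit: $G(d,f)=c^{d}e^{(c-1)fp}$.

**Step 2: one round.** The aim is to show that some choice does not increase $\Psi$. Suppose Waiter offers a set with $k_v\le q+1$ edges at $v$. If Client chose uniformly at random, $d_v$ would rise with probability $k_vp\le1$, and the expected new $v$-term would be
$$(1-k_vp)\,G(d_v,f_v-k_v)+k_vp\,G(d_v+1,f_v-k_v). \tag{5}$$
Apply (3) with $j$ replaced by a $\mathrm{Poi}(k_vp)$ variable, whose mean is $k_vp$: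
$$\mathbb E\,g(x+\mathrm{Poi}(k_vp))\ge(1-k_vp)g(x)+k_vp\,g(x+1).$$
Average this over $x=d_v+\mathrm{Poi}((f_v-k_v)p)$, independent of the first Poisson variable. The left side becomes $G(d_v,f_v)$, because independent Poisson variables add. The right side becomes (5). So the expected new $v$-term is at most $G(d_v,f_v)$. This also shows that all terms stay finite: we start from $G(0,n-1)\le\mathbb E\,g(\mathrm{Poi}(\lambda))<\infty$, and if $G(d_v,f_v)<\infty$ then each term in (5) that occurs with positive probability is finite. Summing over $v$, the expected new $\Psi$ under a random choice is at most the old $\Psi$, so some choice does not increase $\Psi$. Client makes that choice.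

**Step 3: start and end.** The aim is to read off the claim. In the last, incomplete round only the $f_v$ decrease. $G$ is nondecreasing in $f$, because Poisson variables increase stochastically with their mean and $g$ is nondecreasing. So $\Psi$ does not increase there either. At the end $f_v=0$ and $G(d_v,0)=g(d_v)$. At the start $\Psi=n\,G(0,n-1)\le n\,\mathbb E\,g(\mathrm{Poi}(\lambda))$, since $(n-1)p\le\lambda$. $\square$

**Upper bound in Theorem 1.** Here we choose $g$ to be the optimal exponential. Let $n\ge2$, $c=c(t_n)$ and $g(d)=c^d$. Lemma 1 gives, for Client's maximum degree $\Delta$, $c^\Delta\le\sum_vc^{d_v}\le n\,e^{(c-1)\lambda}$, so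
$$\Delta\ln c\le\ln n+(c-1)\lambda=\lambda(t_n+c-1)=\lambda\,c\ln c$$
by (1). Hence $\Delta\le c(t_n)\lambda$ for all $n\ge2$, $q\ge1$. If $t_n\to t$, then $c(t_n)\to c(t)$ by continuity. $\square$

The exponential cannot see the factor $1/\sqrt{2\pi h}$ in (2), which is of order $(\ln n)^{-1/2}$. To use it we choose a $g$ adapted to the threshold.

**Upper bound in Theorem 2.** Let $c=c(t_n)$, which lies in the compact set $[c(t_-),c(t_+)]\subset(1,\infty)$, and let
$$h=\Bigl\lceil c\lambda-\frac{\ln\ln n}{2\ln c}+A\Bigr\rceil$$
with a constant $A>0$ to be fixed. The aim is to force $\sum_v(d_v-h)^+<1$. Since $\lambda\ge\ln n/t_+$, for large $n$ we have $h\ge\frac{1+c}2\lambda$, so $\rho:=\lambda/h\le\frac2{1+c}<1$. Apply Lemma 1 with $g(d)=(d-h)^+$. Since $(h+j)!\ge h!\,h^j$,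
$$\sum_v(d_v-h)^+\le n\sum_{j\ge1}j\,\frac{e^{-\lambda}\lambda^{h+j}}{(h+j)!}\le n\,\frac{e^{-\lambda}\lambda^h}{h!}\sum_{j\ge1}j\rho^j=n\,\frac{e^{-\lambda}\lambda^h}{h!}\cdot\frac{\rho}{(1-\rho)^2}\le\frac\rho{(1-\rho)^2}\cdot\frac{n\,e^{-\lambda F(h/\lambda)}}{\sqrt{2\pi h}},$$
by (2). The tangent line of $F$ at $c$ has slope $\ln c$, so by convexity
$$\lambda F(h/\lambda)\ge\lambda F(c)+(h-c\lambda)\ln c=\ln n+(h-c\lambda)\ln c\ge\ln n-\tfrac12\ln\ln n+A\ln c .$$
Therefore the right side is at most $\frac{\rho}{(1-\rho)^2}\sqrt{\frac{\ln n}{2\pi h}}\;c^{-A}$. Here $\rho/(1-\rho)^2$ is bounded in terms of $t_\pm$ because $\rho\le2/(1+c(t_-))$, and $\ln n/h\le\ln n/\lambda=t_n\le t_+$. So $\sum_v(d_v-h)^+\le C'c^{-A}\le C'c(t_-)^{-A}$ with $C'$ depending only on $t_\pm$. Fix $A$ so that this is less than $1$. The left side is a nonnegative integer, hence $0$. So $\Delta\le h\le c\lambda-\frac{\ln\ln n}{2\ln c}+A+1$ for all large $n$. $\square$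

## 5. Sorting by degree: a binomial lower bound for Waiter

We now run the equal-degree idea with groups of size $b$ and without abandoning the losers. If a class of $X$ vertices is split into groups of size $b$, then almost exactly $X/b$ of them gain one, whatever Client does. So the degree *distribution* evolves almost like that of a sum of $\mathrm{Bernoulli}(1/b)$ variables, even though Client chooses which vertex gains.

**Lemma 2.** Let $1\le N<n$, $b\ge2$, $M=n-N$, and $T=\lfloor M/\lceil(q+1)/b\rceil\rfloor$. If $N\cdot P(\mathrm{Bin}(T,1/b)=k)>T$, then $D(n,q)\ge k$.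

*Proof.*

**Step 1: the strategy.** The aim is to make the numbers of vertices in the degree classes independent of Client. Fix $A\subset[n]$ with $|A|=N$. Waiter offers only edges between $A$ and $[n]\setminus A$. The box of $v\in A$ consists of its $M$ edges to $[n]\setminus A$, and boxes are disjoint. Waiter performs $T$ steps. In one step he sorts $A$ into classes by current Client degree and splits each class into groups of exactly $b$ vertices, leaving fewer than $b$ idle. For each group he plays one round: he offers $q+1$ edges, $\lfloor\frac{q+1}b\rfloor$ or $\lceil\frac{q+1}b\rceil$ from each box of the group. The edge that Client claims lies in exactly one box, so exactly one member of the group gains one degree. Each box loses at most $\lceil\frac{q+1}b\rceil$ edges per step, so $T$ steps are possible.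

**Step 2: the recursion.** The aim is to compare with the binomial law. Let $X_j(l)$ be the number of vertices of $A$ with degree $l$ after $j$ steps (zero for $l<0$). Then
$$X_{j+1}(l)=X_j(l)-\Bigl\lfloor\frac{X_j(l)}b\Bigr\rfloor+\Bigl\lfloor\frac{X_j(l-1)}b\Bigr\rfloor\ge\Bigl(1-\frac1b\Bigr)X_j(l)+\frac1bX_j(l-1)-1 . \tag{6}$$
The numbers $P_j(l)=P(\mathrm{Bin}(j,1/b)=l)$ satisfy $P_{j+1}(l)=(1-\frac1b)P_j(l)+\frac1bP_j(l-1)$. We claim $X_j(l)\ge NP_j(l)-j$. For $j=0$ both sides agree: $X_0(0)=N$ and $X_0(l)=0$ for $l\neq0$. If the claim holds for $j$, then (6) gives $X_{j+1}(l)\ge NP_{j+1}(l)-j-1$. So the claim holds for all $j\le T$, and by hypothesis $X_T(k)\ge N P_T(k)-T>0$. Some vertex has degree $k$; afterwards Waiter plays arbitrarily. $\square$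

**Lower bound in Theorem 1.** The aim is to choose $b$ so large that the binomial law is nearly Poisson, and still fixed. Let $t_n\to t\in(0,\infty)$ and $1<a<c(t)$, so $F(a)<t$. Then $\lambda=\ln n/t_n$ is of order $\ln n$. For an integer $b>a$, $b\ge 2$, put
$$G_b:=b\,\mathrm{KL}\Bigl(\frac ab\Big\|\frac1b\Bigr)=a\ln a+(b-a)\ln\frac{b-a}{b-1}=a\ln a+(b-a)\ln\Bigl(1-\frac{a-1}{b-1}\Bigr).$$
As $b\to\infty$ the last expression tends to $a\ln a-(a-1)=F(a)<t$. Fix $b$ with $G_b<t$.

Take $N=\lfloor n/\ln n\rfloor$. Then $M=(1-o(1))n$. Since $q+1=t_nn/\ln n\to\infty$ and $b$ is fixed, $\lceil\frac{q+1}b\rceil=(1+o(1))\frac{q+1}b$, and so $T=(1+o(1))b\lambda=O(\ln n)$. Let $k=\lfloor aT/b\rfloor=(1+o(1))a\lambda$. For large $n$ we have $0<k<T$, and $k/T\to a/b$. By continuity of $\mathrm{KL}$, $T\,\mathrm{KL}(\frac kT\|\frac1b)=(1+o(1))b\lambda\bigl(\frac{G_b}b+o(1)\bigr)=\lambda(G_b+o(1))$. By (4), using $\ln n=\lambda(t+o(1))$ and $\ln\ln n=o(\lambda)$,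
$$N\,P\bigl(\mathrm{Bin}(T,\tfrac1b)=k\bigr)\ge\exp\bigl(\ln n-\lambda(G_b+o(1))-O(\ln\ln n)\bigr)=\exp\bigl(\lambda(t-G_b+o(1))\bigr).$$
The right side is a positive power of $n$, up to $n^{o(1)}$, so it exceeds $T=O(\ln n)$ for large $n$. Lemma 2 gives $D(n,q)\ge(1+o(1))a\lambda$. As $a<c(t)$ was arbitrary, $D(n,q)\ge(1-o(1))c(t)\lambda$. With the upper bound of Section 4, Theorem 1 is proved. $\blacksquare$

## 6. Bias up to $n^{1+o(1)}$

Here we prove Theorem 3. The upper bound $D\le c(t_n)\lambda$ holds for all $n\ge2$, $q\ge1$. For the lower bound it is enough to show that every sequence of $n$ has a subsequence along which it holds, so we may assume $t_n\to t\in[0,\infty]$. The arguments above work along subsequences.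

**Case $0<t<\infty$.** This is Theorem 1, together with $c(t_n)\to c(t)$.

**Case $t=0$.** Then $\lambda=\ln n/t_n\to\infty$ and $c(t_n)\to1$. The one-vertex strategy of Section 3 gives degree $\lfloor\frac{n-1}{q+1}\rfloor\ge\lambda-2=(1-o(1))\lambda$.

**Case $t=\infty$.** We first collect sizes. Since $q\le n^{1+o(1)}$, $t_n=n^{o(1)}$. Write $c=c(t_n)\to\infty$. Then
$$\ln n=\lambda F(c)=(1+o(1))\,\lambda c\ln c ,$$
so $\lambda=o(\ln n)$. For $x\ge e^2$ we have $F(x)\ge2x-x+1\ge x$, so $c\le F(c)=t_n$ for large $n$. Hence $\ln c\le \ln t_n=o(\ln n)$ and $c\lambda\sim\ln n/\ln c\to\infty$. Also $c\lambda=o(\ln n)$.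

Next we set up Lemma 2, now with growing $b$. Fix $\varepsilon\in(0,1)$ and let
$$a=(1-\varepsilon)c,\qquad k=\lfloor a\lambda\rfloor,\qquad b=\lceil t_n^2\rceil=n^{o(1)},\qquad N=\lfloor n/\ln n\rfloor .$$
The ratio $(q+1)/b$ is asymptotically $\frac{t_nn}{\ln n}\cdot t_n^{-2}=\frac n{t_n\ln n}\to\infty$, and $b\lambda=(1+o(1))t_n^2\cdot\frac{\ln n}{t_n}=(1+o(1))t_n\ln n\to\infty$. So $T=(1+o(1))b\lambda=(1+o(1))t_n\ln n=n^{o(1)}$. For large $n$, $k\ge1$ and $k\le c\lambda\le t_n\lambda=\ln n\le T$.

Finally we bound the binomial probability. Using $\binom Tk\ge(T/k)^k$,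
$$P\bigl(\mathrm{Bin}(T,\tfrac1b)=k\bigr)\ge\Bigl(\frac T{kb}\Bigr)^k\Bigl(1-\frac1b\Bigr)^T .$$
Here $\frac{kb}T\le\frac{a\lambda b}T=(1+o(1))a$, and $(1-\frac1b)^T=e^{-O(T/b)}=e^{-O(\lambda)}$. So the probability is at least $\exp(-k(\ln a+o(1))-O(\lambda))$. For large $n$ we have $1\le a\le c$, so $k\ln a\le a\lambda\ln a\le(1-\varepsilon)\lambda c\ln c=(1-\varepsilon+o(1))\ln n$. The other terms are $o(k)=o(\ln n)$ and $O(\lambda)=o(\ln n)$. Hence for large $n$ the probability is at least $\exp(-(1-\frac\varepsilon2)\ln n)$, and $N$ times it is at least $n^{\varepsilon/2-o(1)}>T$. Lemma 2 gives $D\ge k=(1-\varepsilon+o(1))c\lambda$. Let $\varepsilon\to0$. $\blacksquare$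

## 7. Where fixed groups lose more than $O(1)$

For Theorem 2 we need degree $c\lambda-\frac{\ln\ln n}{2\ln c}-O(1)$ with $t_n\in[t_-,t_+]$. Lowering the target degree by $x$ gains a factor of about $c^x$ in the count of vertices that reach it. So we can afford to lose constant factors in the count, and nothing more. Lemma 2 loses more in each of the following ways.

1. *Size of $A$.* If $|A|=N$, boxes have $n-N$ edges, so a vertex takes part in offers of total mean at most $(n-N)p=\lambda(1-\frac Nn)$. To lose only $O(1)$ from $\lambda$ we need $N=O(n/\ln n)$. Then $N$ itself is smaller than $n$ by a factor of order at least $\ln n$.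

2. *Group size.* Put $x=\frac{a-1}{b-1}\in[0,1)$. Then $(b-a)=(b-1)(1-x)$, and $(1-x)\ln(1-x)+x\ge\frac{x^2}2$, because both sides vanish at $0$ and the derivatives satisfy $-\ln(1-x)\ge x$. So $G_b-F(a)\ge\frac{(a-1)^2}{2(b-1)}$, and the exponent loses $\lambda(G_b-F(a))\ge\frac{\lambda(a-1)^2}{2(b-1)}$. This is bounded only if $b$ is at least of order $\lambda$. With constant group size $b$ the number of steps is then $T\approx b\lambda$, of order at least $\lambda^2$.

3. *Rounding.* Lemma 2 needs $N\cdot P>T$, that is, it allows one unit of rounding error for every step, and $T\to\infty$.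

The cures are as follows. Against the first loss we use two phases: start with $n/2$ vertices and boxes of $n/2$ edges, spend only about a third of the budget, and keep only the vertices already well above average. These are so few that their edges to all other vertices form nearly full boxes. Against the second, we let the group sizes *vary*: only $\sum_ip_i^2=O(1)$ will be needed, where $p_i$ is the reciprocal of the group size in step $i$. Against the third, we measure the rounding error by its effect on the final count, and drop vertices that are too high too early. Without dropping, the effect of an error at degree $l$ after $j$ steps would be weighted by the probability of climbing exactly $k-l$ in the remaining steps. These weights sum to $1$ over all integers $l$, at every time, for a total of $T$. A barrier will make the sums decay geometrically as one moves back from the end. The group sizes can then be large early and small late, which meets the second cure as well.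

## 8. Two phases, shrinking groups and a barrier

This section proves the lower bound in Theorem 2. All constants, including those in $O(\cdot)$, depend only on $t_\pm$, except where the constants $A,B$ are shown; $n$ is large. Let $c=c(t_n)$, which lies in the compact set $[c(t_-),c(t_+)]\subset(1,\infty)$. Let
$$s=\frac{1+c}2\in(1,c),\qquad y=\frac sc\in(0,1).$$
By compactness $F(s)$ and $cF(y)$ are bounded below by positive constants, $s$ is bounded, and $y$ is bounded away from $1$. Constants $B\ge0$ and then $A$ are fixed below, in that order, and $B$ does not depend on $A$.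

**Step 1: the schedule.** The purpose is to fix the group sizes. Let
$$R=\Bigl\lfloor\lambda-\frac1{t_n}-1\Bigr\rfloor,\qquad b_r=(r+2)^2 .$$
There are blocks $r=R-1,R-2,\dots,0$, processed in this order; block $r$ consists of $b_r$ steps, each with group size $b_r$. Let $p_i=1/(\text{group size in step }i)\le\frac14$, let $T=\sum_{r<R}b_r\le R(R+1)^2\le(R+1)^3$ be the number of steps, and let $u_j=\sum_{i>j}p_i$ be the mean climb that remains after $j$ steps. Each block has $\sum p_i=1$, so $u_0=R$, and
$$\sum_ip_i^2=\sum_{r<R}\frac{b_r}{b_r^2}=\sum_{r<R}\frac1{(r+2)^2}<1 . \tag{7}$$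
Let $R_1=\lfloor R/3\rfloor$, and let $T_1$ be the number of steps in the first $R_1$ blocks. Note that $R=\lambda+O(1)$, since $t_n\ge t_-$.

*Example.* For $R=3$ the blocks are $r=2,1,0$: sixteen steps with groups of $16$, then nine steps with groups of $9$, then four steps with groups of $4$. Here $T=29$ and $\sum p_i^2=\frac1{16}+\frac19+\frac14<1$.

**Step 2: the model walk and the allowed degrees.** The purpose is to define the random walk that a vertex imitates, and the corridor that it must stay in. Let $\xi_i\sim\mathrm{Bernoulli}(p_i)$ be independent under $P$, $S_j=\sum_{i\le j}\xi_i$, and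
$$k=\Bigl\lfloor c\lambda-\frac{\ln\ln n}{2\ln c}-A\Bigr\rfloor .$$
A walk that reaches $k$ does so, we will see, by climbing at rate about $c$ per unit of mean, so at time $j$ it is near $k-cu_j$. Since $s<c$, the barrier $k-su_j+B$ lies above that. Define
$$L_j=\{l\le k-su_j+B\}\quad(0\le j<T),\qquad L_T=\{k\},$$
with the additional condition $l\ge sR_1$ when $j=T_1$. Let $h_j(l)$ be the probability that the walk started at $l$ at time $j$ is in $L_i$ at every time $i=j,\dots,T$. So $h_T(l)=\mathbf 1[l=k]$, and for $j<T$
$$h_j(l)=(1-p_{j+1})h_{j+1}(l)+p_{j+1}h_{j+1}(l+1)\ \text{ if }l\in L_j,\qquad h_j(l)=0\ \text{ if }l\notin L_j. \tag{8}$$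

**Step 3: the strategy.** The purpose is to describe Waiter's play. Fix $A_0\subset[n]$ with $|A_0|=N=\lfloor n/2\rfloor$. All vertices of $A_0$ start live, with degree $0$. At each time $j$ (after $j$ steps), a live vertex whose degree is not in $L_j$ is dropped for good. In each step Waiter partitions every degree class of live vertices into groups of the current size $b$; fewer than $b$ vertices of the class stay idle. For each group he plays one round, offering $\lfloor\frac{q+1}b\rfloor$ or $\lceil\frac{q+1}b\rceil$ edges from each member's box, $q+1$ in total. Up to time $T_1$ the box of $v$ is its set of edges to $[n]\setminus A_0$. After time $T_1$, with $A'$ the set of vertices live at time $T_1$, the box of $v\in A'$ is its set of edges to $[n]\setminus A'$, of which Waiter uses those not offered before. In both phases every edge of a box has exactly one end in $A_0$, respectively $A'$. So boxes are disjoint, and exactly one member of the group gains one degree. In the second phase a dropped vertex of $A_0\setminus A'$ may gain degree as well; this does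 not matter.

**Step 4: the strategy can be carried out.** The purpose is to check that boxes never run out.

*First phase.* Over a block with group size $b_r$, a box loses at most $b_r\lceil\frac{q+1}{b_r}\rceil\le(q+1)+b_r$ edges. So in the first phase it loses at most $R_1(q+1)+(R+1)^3\le\frac n3+O(\ln^3n)\le\frac n2\le n-|A_0|$, using $R_1\le\frac\lambda3$.

*The survivors are few.* Consider $\sum_{\text{live}}s^{\deg}$, which starts at $N$. In a step with group size $b$, a class of $X$ vertices of degree $l$ contributes afterwards at most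
$$Xs^l+\Bigl\lfloor\frac Xb\Bigr\rfloor(s-1)s^l\le\Bigl(1+\frac{s-1}b\Bigr)Xs^l ,$$
and dropping only decreases the sum. The first phase has $\sum p_i=R_1$, so at time $T_1$ the sum is at most $Ne^{(s-1)R_1}$. Vertices live at time $T_1$ have degree at least $sR_1$. Hence
$$|A'|\le Ne^{(s-1)R_1}s^{-sR_1}=Ne^{-F(s)R_1}\le\frac n{\ln n}$$
for large $n$, because $R_1$ is of order $\ln n$.

*Second phase.* Edges between $A'$ and $A_0\setminus A'$ were not offered in the first phase, since only edges between $A_0$ and its complement were. Each $v\in A'$ has $n-|A'|\ge n-\frac n{\ln n}$ edges to $[n]\setminus A'$. Counting both phases, it loses at most $R(q+1)+(R+1)^3$ of them. Since $(q+1)\lambda=n$ and $\frac{q+1}{t_n}=\frac n{\ln n}$,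
$$R(q+1)+(R+1)^3\le n-\frac n{\ln n}-(q+1)+(R+1)^3<n-\frac n{\ln n},$$
because $q+1=\frac{t_nn}{\ln n}$ is larger than $(R+1)^3=O(\ln^3n)$. So the boxes suffice.

**Step 5: the potential and its total loss.** The purpose is to show that the number of vertices ending at $k$ is at least $Nh_0(0)$ minus a constant. Let $\Psi_j=\sum_{\text{live at time }j}h_j(\deg)$. Dropping costs nothing, since $h_j=0$ outside $L_j$. In step $j+1$, with group size $b=1/p_{j+1}$, a live class of $X$ vertices of degree $l\in L_j$ contributes afterwards, writing $\{\cdot\}$ for fractional part and using (8),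
$$\Bigl\lfloor\frac Xb\Bigr\rfloor h_{j+1}(l+1)+\Bigl(X-\Bigl\lfloor\frac Xb\Bigr\rfloor\Bigr)h_{j+1}(l)=Xh_j(l)-\Bigl\{\frac Xb\Bigr\}\bigl(h_{j+1}(l+1)-h_{j+1}(l)\bigr)\ge Xh_j(l)-h_{j+1}(l+1).$$
Summing over $l$, $\Psi_{j+1}\ge\Psi_j-\sum_lh_{j+1}(l)$. Now the barrier pays off. For $j<T$, since a walk counted by $h_j(l)$ must climb exactly $k-l$, Markov's inequality for $s^{S_T-S_j}$ and $\mathbb E\,s^{S_T-S_j}\le e^{(s-1)u_j}$ give
$$\sum_lh_j(l)\le\sum_{l\le k-su_j+B}P(S_T-S_j=k-l)\le P(S_T-S_j\ge su_j-B)\le s^{B-su_j}e^{(s-1)u_j}=s^Be^{-F(s)u_j}.$$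
For $j=T$ the sum is $1\le s^B$. The $b_r$ times $j$ at the ends of the steps of block $r$ have $u_j\ge r$, so
$$\Psi_T\ge N\,h_0(0)-\Lambda,\qquad\Lambda:=\sup_c\,s^B\sum_{r\ge0}(r+2)^2e^{-F(s)r}<\infty, \tag{9}$$
the supremum being over $c\in[c(t_-),c(t_+)]$. The constant $\Lambda$ depends on $B$ but not on $A$. Since $\Psi_T$ is the number of live vertices of degree exactly $k$ at time $T$, it remains to find $B$ and $A$ with $Nh_0(0)>\Lambda$.

**Step 6: two facts on sums of independent Bernoulli variables.** The purpose is to have local estimates. Let $S$ be such a sum, with mean $\mu$ and variance $\sigma^2>0$. For a parameter $x$, $|1-x+xe^{i\theta}|^2=1-2x(1-x)(1-\cos\theta)\le e^{-2x(1-x)(1-\cos\theta)}$. Multiplying over the summands, and using $1-\cos\theta=2\sin^2\frac\theta2\ge\frac{2\theta^2}{\pi^2}$ for $|\theta|\le\pi$,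
$$|\mathbb E\,e^{i\theta S}|\le e^{-\sigma^2(1-\cos\theta)}\le e^{-2\sigma^2\theta^2/\pi^2}\qquad(|\theta|\le\pi). \tag{10}$$

*Fact (i): $\max_lP(S=l)\le1/\sigma$.* By Fourier inversion $P(S=l)=\frac1{2\pi}\int_{-\pi}^\pi\mathbb E\,e^{i\theta S}e^{-i\theta l}\,d\theta\le\frac1{2\pi}\int_{\mathbb R}e^{-2\sigma^2\theta^2/\pi^2}d\theta=\frac1{2\sigma}\sqrt{\frac\pi2}\le\frac1\sigma$.

*Fact (ii): $\sup_l\bigl|\sigma P(S=l)-\frac1{\sqrt{2\pi}}e^{-(l-\mu)^2/2\sigma^2}\bigr|\to0$ uniformly as $\sigma\to\infty$.* It is enough to prove convergence along every sequence of such sums with $\sigma\to\infty$. Substituting $\theta=\tau/\sigma$ in the inversion formula, and writing $\frac1{\sqrt{2\pi}}e^{-x^2/2}=\frac1{2\pi}\int_{\mathbb R} e^{-i\tau x}e^{-\tau^2/2}d\tau$ with $x=\frac{l-\mu}\sigma$, the supremum is at most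
$$\frac1{2\pi}\int_{\mathbb R}\Bigl|\mathbb E\,e^{i\tau(S-\mu)/\sigma}\mathbf 1_{|\tau|\le\pi\sigma}-e^{-\tau^2/2}\Bigr|\,d\tau .$$
The integrand tends to $0$ for each $\tau$ by the Lindeberg central limit theorem (the summands are bounded and $\sigma\to\infty$). By (10) it is dominated by $e^{-2\tau^2/\pi^2}+e^{-\tau^2/2}$. So the integral tends to $0$ by dominated convergence.

**Step 7: tilting.** The purpose is to make the event $S_T=k$ typical. Let $P'$ be the tilt of Definition 5 with this $c$ and $S=S_T$. Then $p_i'=\frac{cp_i}{1+(c-1)p_i}$ satisfies $cp_i-c(c-1)p_i^2\le p_i'\le cp_i$, so by (7), for every set $I$ of steps,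
$$c\sum_{i\in I}p_i-c(c-1)\le\sum_{i\in I}p_i'\le c\sum_{i\in I}p_i . \tag{11}$$
Also $1-p_i'=\frac{1-p_i}{1+(c-1)p_i}\ge\frac3{3+c}$, because $p_i\le\frac14$. So $\mu'=\mathbb E'S_T=cR+O(1)=c\lambda+O(1)$, and $\sigma^2=\mathrm{Var}'S_T$ satisfies $\frac3{3+c}\mu'\le\sigma^2\le\mu'\le cR\le c\lambda$. Thus $\sigma$ is of order $\sqrt{\ln n}$, while $k-\mu'=O(\ln\ln n)+O(A)=o(\sigma)$. By fact (ii), $\sigma P'(S_T=k)\to\frac1{\sqrt{2\pi}}>\frac13$, so for large $n$
$$P'(S_T=k)\ge\frac1{3\sqrt{c\lambda}} . \tag{12}$$

**Step 8: a lower-tail bound under $P'$.** The purpose is one estimate that serves for both kinds of forbidden behavior. Let $I$ be a set of steps, $u=\sum_{i\in I}p_i$, $B'\ge0$. By Markov's inequality for $y^{\sum_I\xi_i}$ with $0<y<1$, then $\mathbb E'y^{\sum_I\xi_i}=\prod_I(1-(1-y)p_i')\le e^{-(1-y)\sum_Ip_i'}$ and (11),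
$$P'\Bigl(\sum_I\xi_i\le su-B'\Bigr)\le y^{-(su-B')}e^{-(1-y)(cu-c(c-1))}=C\,y^{B'}e^{-cF(y)u},\qquad C=e^{(c-s)(c-1)}. \tag{13}$$
For the last equality use $s=yc$: then $(1-y)c=c-s$ and $-su\ln y-(1-y)cu=-cu(y\ln y+1-y)=-cF(y)u$.

**Step 9: the barrier costs little; choice of $B$.** The purpose is to bound the $P'$-probability that $S_T=k$ but the walk crosses the barrier. If $S_T=k$ and $S_j>k-su_j+B$ for some $j<T$, then $S_T-S_j<su_j-B$. Since $S_j$ and $S_T-S_j$ are independent, (13) gives
$$P'(S_T=k,\ S_T-S_j<su_j-B)\le P'(S_T-S_j<su_j-B)\max_lP'(S_j=l)\le Cy^Be^{-cF(y)u_j}\max_lP'(S_j=l).$$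
If $u_j\le\frac R2$, then by (11), applied to the first $j$ steps, $\mathrm{Var}'S_j\ge\frac3{3+c}\bigl(\frac{cR}2-c(c-1)\bigr)\ge\alpha\lambda$ for a constant $\alpha>0$ and large $n$. So the maximum is at most $(\alpha\lambda)^{-1/2}$ by fact (i). If $u_j>\frac R2$, bound the maximum by $1$. Block $r$ contains $b_r$ starting times $j$ of steps, all with $u_j\ge r$. Summing over $0\le j<T$, the total is at most
$$Cy^B\Bigl[(\alpha\lambda)^{-1/2}\sum_{r\ge0}(r+2)^2e^{-cF(y)r}+(R+1)^3e^{-cF(y)R/2}\Bigr].$$
The sum over $r$ is bounded by a constant, and $y$ is bounded away from $1$. So we can choose $B$, depending only on $t_\pm$, such that the first part is at most $\frac1{24\sqrt{c\lambda}}$. The second part is exponentially small in $R$, hence at most $\frac1{24\sqrt{c\lambda}}$ for large $n$. In total we lose at most $\frac1{12\sqrt{c\lambda}}$. From now on $B$, and with it $\Lambda$, is fixed.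

**Step 10: the condition at $T_1$ costs little.** The purpose is to bound the probability that the walk fails the extra condition. Apply (13) to the first $T_1$ steps, where $u=R_1$, with $B'=0$: $P'(S_{T_1}<sR_1)\le Ce^{-cF(y)R_1}\le\frac1{12\sqrt{c\lambda}}$ for large $n$. Together with (12) and Step 9,
$$P'(S_j\in L_j\text{ for all }0\le j\le T)\ge\Bigl(\frac13-\frac1{12}-\frac1{12}\Bigr)\frac1{\sqrt{c\lambda}}=\frac1{6\sqrt{c\lambda}} . \tag{14}$$

**Step 11: undoing the tilt; choice of $A$.** The purpose is to bound $h_0(0)$ from below. On the event in (14) we have $S_T=k$, so by the definition of $P'$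
$$h_0(0)=\prod_i\bigl(1+(c-1)p_i\bigr)\;c^{-k}\;P'(S_j\in L_j\text{ for all }j).$$
Using $\ln(1+z)\ge z-\frac{z^2}2$ for $z\ge0$, and (7), the product is at least $e^{(c-1)R-(c-1)^2/2}\ge e^{(c-1)\lambda-O(1)}$. By the definition of $k$, $c^{-k}\ge e^{-c\lambda\ln c}(\ln n)^{1/2}c^A$. Since $(c-1)\lambda-c\lambda\ln c=-\lambda F(c)=-\lambda t_n=-\ln n$ and $\frac{\ln n}\lambda=t_n\ge t_-$,
$$h_0(0)\ge e^{-\lambda F(c)}\,\frac{(\ln n)^{1/2}c^Ae^{-O(1)}}{6\sqrt{c\lambda}}\ge\frac{C_2\,c^A}n$$
with a constant $C_2>0$ not depending on $A$. As $N=\lfloor\frac n2\rfloor\ge\frac n3$, we get $Nh_0(0)\ge\frac{C_2}3c^A\ge\frac{C_2}3c(t_-)^A$. Since $c(t_-)>1$, we can fix $A$ such that this exceeds $\Lambda$ for every $t_n\in[t_-,t_+]$. Then (9) gives $\Psi_T>0$ for all large $n$. So some vertex has Client degree at least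
$$k\ge c\lambda-\frac{\ln\ln n}{2\ln c}-A-1 .$$
With the upper bound of Section 4, this proves Theorem 2. $\blacksquare$
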